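# The law of a random stabilizer and ample generics in full groups

## 1. The law of a stabilizer

Let $(X,\mu)$ be a standard probability space and let $\tau=(T_1,\dots,T_n)$ be a tuple of Borel bijections of $X$, each preserving the measure class of $\mu$ (images and preimages of null sets are null). Let $\mathbb F_n=\langle a_1,\dots,a_n\rangle$ be the free group. The tuple defines an action of $\mathbb F_n$ on $X$ by $a_i\mapsto T_i$. We write $w^\tau$ for the bijection given by the word $w$, so that $(vw)^\tau=v^\tau w^\tau$. For a point $x$ put
$$\mathrm{Stab}_\tau(x)=\{w\in\mathbb F_n:\ w^\tau x=x\}.$$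
This is a point of $\mathrm{Sub}(\mathbb F_n)$, the set of all subgroups of $\mathbb F_n$. It is a closed subset of $2^{\mathbb F_n}$, hence a compact, metrizable, zero-dimensional space. A clopen set $O\subseteq \mathrm{Sub}(\mathbb F_n)$ is one for which the question "is $\Lambda\in O$?" is settled by asking, for finitely many fixed words $w_1,\dots,w_q$, which of them lie in $\Lambda$. The map $x\mapsto \mathrm{Stab}_\tau(x)$ is Borel, and we can push $\mu$ forward.

**Definition.** The *stabilizer law* of $\tau$ is the probability measure $\nu_\tau=(\mathrm{Stab}_\tau)_*\mu$ on $\mathrm{Sub}(\mathbb F_n)$.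

*Example.* For $n=1$ the subgroups of $\mathbb F_1=\mathbb Z$ are $\{0\}$ and $m\mathbb Z$, $m\ge1$. Then $\nu_T(\{m\mathbb Z\})$ is the measure of the set of points of period exactly $m$, and $\nu_T(\{0\})$ is the measure of the set of points with infinite $T$-orbit.

*Example.* Let $X=\{1,2,3\}$ with weights $\frac12,\frac13,\frac16$ and let $T$ be the transposition $(1\,2)$. Then $\nu_T=\frac16\delta_{\mathbb Z}+\frac56\delta_{2\mathbb Z}$. Conjugate $T$ by $g=(2\,3)$: the result is $(1\,3)$, whose law is $\frac13\delta_{\mathbb Z}+\frac23\delta_{2\mathbb Z}$. The law has changed, but its null sets have not.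

The second example shows exactly what conjugation preserves. Write $g\tau g^{-1}=(gT_1g^{-1},\dots,gT_ng^{-1})$.

**Lemma 1.** If $g$ is a Borel bijection of $X$ preserving the measure class of $\mu$, then $\nu_{g\tau g^{-1}}$ and $\nu_\tau$ have the same null sets.

*Proof.* We have $w^{g\tau g^{-1}}=gw^\tau g^{-1}$, so $w^{g\tau g^{-1}}$ fixes $gx$ if and only if $w^\tau$ fixes $x$. Thus $\mathrm{Stab}_{g\tau g^{-1}}(gx)=\mathrm{Stab}_\tau(x)$, that is, $\mathrm{Stab}_{g\tau g^{-1}}=\mathrm{Stab}_\tau\circ g^{-1}$, and
$$\nu_{g\tau g^{-1}}=(\mathrm{Stab}_{\tau})_*\big((g^{-1})_*\mu\big).$$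
Since $(g^{-1})_*\mu$ has the same null sets as $\mu$, the two push-forwards have the same null sets. $\square$

Here is what the law is for. We want to show that certain groups of transformations have no comeager orbit in their diagonal conjugation action on $n$-tuples. If the orbit of $\tau_0$ is comeager, then a generic tuple $\tau$ satisfies $\nu_\tau\ll\nu_{\tau_0}$, by Lemma 1. We shall show that, away from a closed set of "tame" tuples, the condition $\nu_\tau\ll\nu_0$ holds only on a meager set, whatever the finite measure $\nu_0$ is.

## 2. Full groups and the two theorems

**Definition.** A *countable Borel equivalence relation* $\mathcal R$ on $X$ is one that is Borel in $X\times X$ and has countable classes. It is *non-singular* if every Borel bijection of $X$ whose graph is contained in $\mathcal R$ preserves the measure class of $\mu$. It is *ergodic* if every $\mathcal R$-invariant Borel set is null or conull. It is *of type III* if there is no $\sigma$-finite $\mathcal R$-invariant measure equivalent to $\mu$. It is *hyperfinite* if, up to a null set, it is an increasing union of Borel equivalence subrelations with finite classes.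

By the Feldman–Moore theorem, a countable Borel equivalence relation is the orbit relation of a countable group of Borel bijections.

*Example (hyperfinite, ergodic, type III).* On $\{0,1\}^{\mathbb N}$ let $x\,E_0\,y$ mean that $x$ and $y$ differ in finitely many coordinates, and let $\mu_p$ be the product of the measures with weights $p,1-p$, where $0<p<1$ and $p\ne\frac12$. The group of finite coordinate flips generates $E_0$ and preserves the class of $\mu_p$, so $E_0$ is non-singular. It is the increasing union of the relations "equal from coordinate $m$ on", whose classes are finite, so it is hyperfinite. It is ergodic by Kolmogorov's zero-one law. Suppose $m=h\mu_p$, with $0<h<\infty$, were an invariant $\sigma$-finite measure. Finite permutations of the coordinates have graph in $E_0$, and they preserve both $\mu_p$ and $m$, so $h$ is invariant under them. By the Hewitt–Savage zero-one law $h$ is constant, so $\mu_p$ itself is invariant. But flipping the first coordinate does not preserve $\mu_p$. So $E_0$ is of type III.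

*Example (not hyperfinite, ergodic, type III).* Let $Y=\{0,1\}^{\mathbb F_2}$ with the uniform product measure, let $\mathcal S$ be the orbit relation of the shift of $\mathbb F_2$ on $Y$, and let $\mathcal R=E_0\times\mathcal S$ on $\{0,1\}^{\mathbb N}\times Y$ with the product measure. An invariant bounded Borel function depends only on $y$ by Kolmogorov's law and Fubini, and is then constant because the shift is ergodic. If $h$ were the density of an invariant $\sigma$-finite measure, then as above $h(x,y)=g(y)$. Choosing $Y_0\subseteq Y$ of positive measure on which $g$ is bounded and testing on sets $B_1\times Y_0$, we would find that the flip of the first coordinate of $x$ preserves $\mu_p$, which is false. Finally, intersecting finite relations with a subrelation shows that a subrelation of a hyperfinite relation is hyperfinite. The relation of the $\mathbb F_2$-action on the second coordinate comes from a measure-preserving action. This action is essentially free: if $w\neq1$, a configuration fixed by $w$ is constant along infinitely many disjoint infinite subsets of $\mathbb F_2$, which has probability $0$. Textbook fact: the orbit relation of such an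 action of a non-amenable group is not hyperfinite. So $\mathcal R$ is not hyperfinite.

**Definition.** The *full group* $[\mathcal R]$ is the group of non-singular Borel bijections $T$ of $X$ with $T(x)\,\mathcal R\,x$ for almost every $x$, two of them being identified if they agree almost everywhere. The *uniform metric* $d_u(S,T)=\mu(\{x:S(x)\ne T(x)\})$ makes it a Polish group.

**Definition.** A Polish group $G$ has *ample generics* if for every $n$ the action $g\cdot(g_1,\dots,g_n)=(gg_1g^{-1},\dots,gg_ng^{-1})$ of $G$ on $G^n$ has a comeager orbit.

Two facts are known. If $\mathcal R$ is hyperfinite, type III and ergodic, then $[\mathcal R]$ has ample generics. If $\mathcal R$ is any type III ergodic relation, then $[\mathcal R]$ has a comeager conjugacy class. The conjecture, taken from Kaïchouh and Le Maître, "Connected Polish groups with ample generics" (arXiv:1503.04298, 2015), says that hyperfiniteness is really needed: if $\mathcal R$ is type III, ergodic and *not* hyperfinite, then $[\mathcal R]$ does not have ample generics. It is true, and these notes prove it.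

For $\tau=(T_1,\dots,T_n)\in[\mathcal R]^n$ let $\mathcal R_\tau\subseteq\mathcal R$ be the orbit relation of $\langle T_1,\dots,T_n\rangle$, and let
$$H_n=\{\tau\in[\mathcal R]^n:\ \mathcal R_\tau\text{ is hyperfinite}\}.$$

**Theorem A.** Let $\mathcal R$ be any non-singular countable Borel equivalence relation on $(X,\mu)$ (no ergodicity or type assumption).

1. $H_n$ is closed in $[\mathcal R]^n$, and for every diagonal conjugacy class $\mathcal O\subseteq[\mathcal R]^n$ the set $\mathcal O\setminus H_n$ is meager.
2. If $\mathcal R$ is not hyperfinite, then $H_n\neq[\mathcal R]^n$ for some $n$. For this $n$ there is no comeager orbit in $[\mathcal R]^n$. Hence $[\mathcal R]$ does not have ample generics.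

**Theorem B.** Let $\mathcal R$ be type III ergodic and not hyperfinite, and let $n\ge2$. Then $H_n$ is closed and nowhere dense, every diagonal conjugacy class in $[\mathcal R]^n$ is meager, and a generic $\tau\in[\mathcal R]^n$ has a dense orbit.

**Corollary.** For $\mathcal R$ type III ergodic the following are equivalent: (a) $\mathcal R$ is hyperfinite; (b) $[\mathcal R]$ has ample generics; (c) $[\mathcal R]^2$ has a comeager orbit; (d) for some $n\ge2$, $[\mathcal R]^n$ has a non-meager orbit. If $\mathcal R$ is not hyperfinite, $[\mathcal R]^n$ has a comeager orbit if and only if $n=1$.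

The Corollary follows from Theorem B and the two known facts. Indeed (a)$\Rightarrow$(b) is the first known fact, and (b)$\Rightarrow$(c) is trivial. For (c)$\Rightarrow$(d), a comeager set is not meager, by Baire. Finally (d)$\Rightarrow$(a) is Theorem B. The last sentence combines the second known fact (for $n=1$) with Theorem B (for $n\ge2$).

**Conventions.** Let $\{\gamma_i\}$ be a countable group of Borel bijections with orbit relation $\mathcal R$. Each $\gamma_i$ preserves the measure class, so the $\mathcal R$-saturation $\bigcup_i\gamma_iN$ of a null set $N$ is null. A Borel bijection $\theta:A\to B$ between Borel subsets of $X$ with graph in $\mathcal R$ sends null sets to null sets in both directions, because $A$ splits into countably many Borel pieces on each of which $\theta$ equals some $\gamma_i$. If $T\in[\mathcal R]$ and $N_0$ is the null set where $T(x)\,\mathcal R\,x$ fails, let $N$ be the saturation of $N_0\cup T(N_0)$. Then $N$ is null and invariant, and $T$ maps $X\setminus N$ onto itself, so we may redefine $T=\mathrm{id}$ on $N$. We do this for countably many elements at once. From now on elements of $[\mathcal R]$ are represented by Borel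 bijections with graph in $\mathcal R$, and null sets are discarded $\mathcal R$-invariantly. Changing $\tau$ on a null set changes $\mathrm{Stab}_\tau$ only on the saturation of that set, so $\nu_\tau$ is well defined. We fix a Borel linear order on $X$. "Within $\delta$" for tuples means $d_u<\delta$ in each coordinate, and $[\mathcal R]^n$ has the product topology. A relation is *aperiodic* if all its classes are infinite.

## 3. Finite spaces, invariant measures, single transformations, finite orbits

First, the law depends continuously on the tuple when it is tested on clopen sets.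

**Lemma 2.** For every clopen $O\subseteq\mathrm{Sub}(\mathbb F_n)$ the map $\tau\mapsto\nu_\tau(O)$ is continuous on $[\mathcal R]^n$.

*Proof.* Let membership in $O$ be decided by $w_1,\dots,w_q$. If $\mathrm{Stab}_\tau(x)$ and $\mathrm{Stab}_\sigma(x)$ are not both in $O$ or both outside $O$, then some $w_j$ lies in exactly one of them, so $w_j^\tau x\ne w_j^\sigma x$. Hence
$$|\nu_\tau(O)-\nu_\sigma(O)|\le\sum_{j=1}^q d_u(w_j^\tau,w_j^\sigma),\tag{3.1}$$
and each $\tau\mapsto w_j^\tau$ is continuous because $[\mathcal R]$ is a topological group. $\square$

*Two points.* Let $X$ have two points of positive mass and $\mathcal R=X\times X$. Then $[\mathcal R]\cong\mathbb Z/2$ is discrete, and neither of its two conjugacy classes is comeager. So a hyperfinite relation need not have a full group with ample generics: Theorem A is an implication in one direction, and the equivalence in the Corollary needs its hypotheses.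

*Invariant $\mu$.* Suppose every element of $[\mathcal R]$ preserves $\mu$ itself and $[\mathcal R]\neq\{\mathrm{id}\}$. Then the formula in the proof of Lemma 1 gives $\nu_{g\tau g^{-1}}=\nu_\tau$, so for clopen $O$ the function $\tau\mapsto\nu_\tau(O)$ is continuous *and* conjugation invariant. Already for $n=1$ take $O=\{\mathbb Z\}$ (the subgroups containing the generator $a_1$): $T\mapsto\nu_T(O)=\mu(\mathrm{Fix}\,T)$ is continuous, invariant, equal to $1$ at $\mathrm{id}$ and less than $1$ elsewhere. A comeager orbit would be dense, so the function would be constant. It is not, so there is no comeager conjugacy class.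

*Where this stops.* It is tempting to imitate this for type III: find a continuous conjugation-invariant function that is not constant. There is none. For non-hyperfinite type III ergodic $\mathcal R$, Theorem B gives a dense orbit in $[\mathcal R]^n$ for $n\ge2$ (and for $n=1$ there is a comeager, hence dense, conjugacy class), and a continuous invariant function is constant on a dense orbit, hence everywhere. The failure is visible on $\mu(\mathrm{Fix}\,T)$. Suppose $0<\mu(\mathrm{Fix}\,T)<1$ and let $A$ be any Borel set with $0<\mu(A)<1$. Lemma 9 below gives $g\in[\mathcal R]$ carrying $\mathrm{Fix}\,T$ to $A$ and the complement to the complement, so $\mathrm{Fix}(gTg^{-1})=A$. As $\mu$ has no atoms in this case (Section 8), the value can be moved to any number in $(0,1)$. The numbers $\nu_\tau(O)$ are continuous but not invariant, and the null sets of $\nu_\tau$ are invariant but do not vary continuously.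

*One transformation.* For $n=1$ the null sets carry too little information. The space $\mathrm{Sub}(\mathbb Z)$ is countable, so every $\nu_T$ is absolutely continuous with respect to the single finite measure $\delta_{\{0\}}+\sum_m2^{-m}\delta_{m\mathbb Z}$. No argument of the form "$\nu_T\ll\nu_0$ is rare" can work for $n=1$, in agreement with the comeager conjugacy class in the type III ergodic case.

*Finite orbits.* The same happens for any $n$ if the orbits are finite. The orbit of $x$ is finite if and only if $\mathrm{Stab}_\tau(x)$ has finite index. Finite-index subgroups of $\mathbb F_n$ are finitely generated, so there are countably many, $\Lambda_1,\Lambda_2,\dots$. If almost all $\tau$-orbits are finite, then $\nu_\tau\ll\sum_i2^{-i}\delta_{\Lambda_i}$. Worse, each $\Lambda_i$ is an isolated point of $\mathrm{Sub}(\mathbb F_n)$: the subgroups containing a finite generating set of $\Lambda_i$ form a clopen set, which is finite since $\Lambda_i$ has finite index. By Lemma 2, $\tau\mapsto\nu_\tau(\{\Lambda_i\})$ is continuous, so a small perturbation cannot move the mass that $\nu_\tau$ puts on finite-index subgroups.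

*What is left.* All hope lies in the infinite orbits, and there the situation is the opposite. A modification of $\tau$ on a set of measure less than $\delta$ can be felt by *every* point with an infinite orbit, because a set of small measure can meet every infinite orbit, and $\mathrm{Stab}_\tau(x)$ records how the whole orbit of $x$ looks from $x$. So fix a finite measure $\nu_0$ of total mass at most $1$, and suppose that for every $K$ we can modify $\tau$ slightly in $K$ ways, $\tau^1,\dots,\tau^K$, so that the stabilizers of points with infinite $\tau^k$-orbit fall in $A_k$, with $A_1,\dots,A_K$ pairwise *disjoint*. One of them has $\nu_0(A_k)\le1/K$, while $\nu_{\tau^k}(A_k)$ is at least the measure of the set of points with infinite $\tau^k$-orbit. If this is bounded below by some $c>0$ independent of $K$, then absolute continuity with respect to $\nu_0$ is being destroyed by arbitrarily small perturbations. Section 4 shows that such a $c$ exists precisely off $H_n$, Sections 5 and 6 build the $\tau^k$, and Section 7 assembles the proof.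

## 4. The closed set of hyperfinite tuples

For $\tau\in[\mathcal R]^n$ let $X_\infty(\tau)$ be the $\tau$-invariant Borel set of points with infinite $\tau$-orbit, let $f(\tau)=\mu(X_\infty(\tau))$, and let $\mathrm{Fin}_n=\{\tau:f(\tau)=0\}$.

**Lemma 3.** $H_n=\overline{\mathrm{Fin}_n}$. In particular $H_n$ is closed.

*Proof.* **Limits of finite tuples are hyperfinite.** Let $\tau=(T_i)$ and let $\tau_k\in\mathrm{Fin}_n$ be within $2^{-k}$ of $\tau$. Put $E_k=\mathcal R_{\tau_k}$. After discarding one invariant null set, all $E_k$ have finite classes. For each $i$ the measures of the sets where $T_i$ differs from the $i$-th coordinate of $\tau_k$ are summable in $k$. By Borel–Cantelli, for almost every $x$ and every $i$ we have $T_ix\,E_k\,x$ for all large $k$. Discard the saturation of the exceptional null set. Now every pair $(x,T_ix)$ lies in $\bigcup_K\bigcap_{k\ge K}E_k$. This is an increasing union of equivalence relations, hence an equivalence relation, and so it contains $\mathcal R_\tau$. Since $\bigcap_{k\ge K}E_k\subseteq E_K$ has finite classes, $\mathcal R_\tau$ is the increasing union of the finite relations $\mathcal R_\tau\cap\bigcap_{k\ge K}E_k$.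

**Hyperfinite tuples are limits of finite ones.** Discarding a null set, let $\mathcal R_\tau=\bigcup_mE_m$ be an increasing union of Borel relations with finite classes, and put $A_i^m=\{x:T_ix\,E_m\,x\}$. For fixed $i$ these sets increase to $X$, so $\mu(X\setminus A_i^m)\to0$. Let $C$ be an $E_m$-class. Then $T_i$ maps $A_i^m\cap C$ injectively into $C$, so the finite sets $C\setminus A_i^m$ and $C\setminus T_i(A_i^m\cap C)$ have the same number of elements. Let $T_i^m$ be $T_i$ on $A_i^m\cap C$ and the order-preserving bijection from the first of these sets to the second on the rest of $C$. Doing this in all classes gives a Borel bijection $T_i^m$ with graph in $E_m$ that equals $T_i$ on $A_i^m$. The orbits of $(T^m_i)_i$ lie in $E_m$-classes, so this tuple is in $\mathrm{Fin}_n$, and it converges to $\tau$ as $m\to\infty$. $\square$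

We use one case repeatedly. The orbit relation of a single Borel bijection is hyperfinite (Slaman–Steel, Weiss; see Dougherty–Jackson–Kechris, Trans. AMS 341 (1994), Thm 5.1). So $H_1=[\mathcal R]$, and Lemma 3 yields:
$$\text{for every } T\in[\mathcal R],\ \varepsilon>0 \text{ there is } T'\in\mathrm{Fin}_1 \text{ with } d_u(T,T')<\varepsilon.\tag{4.1}$$

**Lemma 4.** If $\tau\notin H_n$, there are a neighborhood $V$ of $\tau$ and $c>0$ such that $f\ge c$ on $V$.

*Proof.* Otherwise there are $\tau_k\to\tau$ with $f(\tau_k)\to0$. Replace each coordinate of $\tau_k$ by the identity on the $\tau_k$-invariant set $X_\infty(\tau_k)$. The new tuple is in $\mathrm{Fin}_n$, and each coordinate moved by at most $f(\tau_k)\to0$. So $\tau\in\overline{\mathrm{Fin}_n}=H_n$. $\square$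

**Lemma 5.** If $H_n=[\mathcal R]^n$ for all $n$, then $\mathcal R$ is hyperfinite.

*Proof.* Let $(T_i)_{i\ge1}$ enumerate, with repetitions if necessary, a countable group of Borel bijections with orbit relation $\mathcal R$. Each $T_i$ is in $[\mathcal R]$. By Lemma 3 and the hypothesis, choose $\sigma_k\in\mathrm{Fin}_k$ within $2^{-k}$ of $(T_1,\dots,T_k)$, and let $E_k=\mathcal R_{\sigma_k}\subseteq\mathcal R$. For fixed $i$, the sum over $k\ge i$ of the measures of the sets where $T_i$ differs from the $i$-th coordinate of $\sigma_k$ is finite. By Borel–Cantelli, for almost every $x$ and all $i$, $T_ix\,E_k\,x$ for all large $k$. After discarding an invariant null set, $\mathcal R=\bigcup_K\bigcap_{k\ge K}E_k$, an increasing union of relations with finite classes. $\square$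

## 5. Small sets meeting every infinite class

The perturbation needs a set of small measure that meets every infinite orbit and is already divided into finite pieces of a prescribed size.

**Lemma 6.** Let $E$ be an aperiodic countable Borel equivalence relation on a standard Borel space $D$.

(i) There are Borel sets $M_0\supseteq M_1\supseteq\cdots$ with $\bigcap_jM_j=\emptyset$, each meeting every $E$-class in an infinite set.

(ii) For each $L\ge1$ there are a Borel set $W\subseteq D$ meeting every $E$-class and a Borel equivalence relation $F\subseteq E$ on $W$ all of whose classes have exactly $L$ elements.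

*Proof of (i).* Regard $D$ as a Borel subset of $2^{\mathbb N}$. Let $s_j(x)\in2^j$ be the lexicographically least $s\in2^j$ such that infinitely many points of $[x]_E$ extend $s$. It exists because $[x]_E$ is infinite and $2^j$ is finite. It depends only on the class of $x$. The map $s_j$ is Borel: with a countable group $\Gamma$ generating $E$ (Feldman–Moore), "infinitely many points of $[x]_E$ extend $s$" says that for every $r$ there are $\gamma_1,\dots,\gamma_r\in\Gamma$ with $\gamma_1x,\dots,\gamma_rx$ distinct and extending $s$, so it involves only countable quantifiers.

The string $s_{j+1}(x)$ extends $s_j(x)$. Indeed, let $t$ be the restriction of $s_{j+1}(x)$ to its first $j$ entries. Infinitely many points of the class extend $t$, so $s_j(x)\le t$. Also one of the two one-step extensions of $s_j(x)$ is extended by infinitely many points of the class, so $s_{j+1}(x)$ is lexicographically at most $s_j(x)$ followed by $1$, which gives $t\le s_j(x)$.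

Let $M_j'=\{x:x|j=s_j(x)\}$. These sets are Borel and decreasing, and each meets every class in an infinite set. A point of $P=\bigcap_jM_j'$ is determined by its class, being the limit of the strings $s_j$, so $P$ meets each class in at most one point. Then $M_j=M_j'\setminus P$ has the required properties.

*Proof of (ii).* Let $\Gamma$ be a countable group with orbit relation $E$ and $\mathcal U$ a countable algebra of Borel sets separating points. Consider all data
$$d=(\gamma_1,\dots,\gamma_L,U_1,\dots,U_L),\qquad \gamma_l\in\Gamma,\ \gamma_1=\mathrm{id},\ U_l\in\mathcal U\text{ pairwise disjoint}.$$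
There are countably many; enumerate them as $d_0,d_1,\dots$. Let $P_d=\{x:\gamma_lx\in U_l\text{ for all }l\}$ and, for $x\in P_d$, $A_d(x)=\{\gamma_1x,\dots,\gamma_Lx\}$. Three observations:

- $|A_d(x)|=L$, because the $U_l$ are disjoint.
- For fixed $d$ the sets $A_d(x)$, $x\in P_d$, are pairwise disjoint. If $\gamma_lx=\gamma_{l'}x'$, then this point is in $U_l\cap U_{l'}$, so $l=l'$, and then $x=x'$ since $\gamma_l$ is injective.
- Every $L$-element subset $\{y_1,\dots,y_L\}$ of an $E$-class is some $A_d(x)$: take $x=y_1$, $\gamma_1=\mathrm{id}$, $\gamma_l$ with $\gamma_ly_1=y_l$, and disjoint $U_l\in\mathcal U$ with $y_l\in U_l$.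

Now choose greedily. Set $W_0=\emptyset$ and
$$Q_s=\{x\in P_{d_s}:A_{d_s}(x)\cap W_s=\emptyset\},\qquad W_{s+1}=W_s\cup\bigcup_{x\in Q_s}A_{d_s}(x),\qquad W=\bigcup_sW_s.$$
The sets $A_{d_s}(x)$ with $x\in Q_s$, $s\in\mathbb N$, are pairwise disjoint and have union $W$. Let them be the $F$-classes. All sets are Borel: $W_{s+1}$ adds the injective Borel images $\gamma_lQ_s$, and $F$ is the countable union of the sets $\{(\gamma_lx,\gamma_{l'}x):x\in Q_s\}$, with $\gamma_l,\gamma_{l'}$ from $d_s$. No $L$-element subset of an $E$-class is disjoint from $W$: such a set is $A_{d_s}(x)$ for some $s$ and $x\in P_{d_s}$, and if it missed $W_s$ we would have $x\in Q_s$ and $A_{d_s}(x)\subseteq W_{s+1}$. So each class has at most $L-1$ points outside $W$. Being infinite, it meets $W$. $\square$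

## 6. Writing a cycle length into every infinite orbit

Here is how a stabilizer can be made to fall in one of $K$ disjoint sets. First make all cycles of $T_1$ short, of length at most $N$. Then, on a small set that meets every infinite orbit, rebuild $T_1$ with cycles whose lengths lie in a window $I_k$ of numbers larger than $N$. From any point of an infinite orbit, the stabilizer can read off that some cycle has length in $I_k$ and none has length in another window.

**Lemma 7.** Let $\tau\in[\mathcal R]^n$, $\delta>0$ and $K\ge1$. There are $\tau^1,\dots,\tau^K\in[\mathcal R]^n$ within $\delta$ of $\tau$ and pairwise disjoint Borel sets $A_1,\dots,A_K\subseteq\mathrm{Sub}(\mathbb F_n)$ such that $\mathrm{Stab}_{\tau^k}(x)\in A_k$ for almost every $x\in X_\infty(\tau^k)$. In particular $\nu_{\tau^k}(A_k)\ge f(\tau^k)$.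

*Proof.* **Step 1: bounding the cycles of $T_1$.** This reserves the large lengths for our signal. By (4.1) there is $T'\in\mathrm{Fin}_1$ with $d_u(T_1,T')<\delta/4$. Almost every $T'$-orbit is finite, so for some $N\ge1$ the union of the $T'$-orbits of size greater than $N$ has measure less than $\delta/4$. Let $T$ be the identity on that union and $T'$ elsewhere. Then $d_u(T_1,T)<\delta/2$ and, after discarding a null set, every $T$-cycle has length at most $N$. Let
$$\tau'=(T,T_2,\dots,T_n),\qquad Y=X_\infty(\tau'),\qquad S=\mathcal R_{\tau'}|_Y .$$
The relation $S$ is aperiodic.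

**Step 2: the windows.** Let $p_1=N+1$, $p_{k+1}=2p_k$, $I_k=[p_k,2p_k)\cap\mathbb N$ and $L=p_K$. The sets $\{1,\dots,N\},I_1,\dots,I_K$ are pairwise disjoint. The factor $2$ is there so that every integer $\ge p_k$ is a sum of elements of $I_k$ (Step 4).

**Step 3: a small set $Z$, cut into finite pieces, meeting every $S$-class.** Let $D\subseteq Y$ be the Borel set of least elements of the $T$-cycles contained in $Y$. As $Y$ is $T$-invariant, each $S$-class is a union of $T$-cycles. It is infinite and the cycles are finite, so it contains infinitely many cycles. Hence $S|_D$ is aperiodic and $D$ meets every $S$-class. For Borel $A\subseteq D$ let $\lambda(A)$ be the $\mu$-measure of the $T$-saturation of $A$. Since $D$ has one point in each cycle, disjoint sets have disjoint saturations, so $\lambda$ is a finite measure on $D$. The sets $M_j$ of Lemma 6(i) for $S|_D$ decrease to $\emptyset$, so some $M=M_j$ has $\lambda(M)<\delta/2$, and $M$ meets every $S$-class in an infinite set. Apply Lemma 6(ii) to the aperiodic relation $S|_M$: we get $W\subseteq M$, meeting every $S$-class, and $F$ on $W$ with classes of size $L$.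

Let $Z$ be the $T$-saturation of $W$, so $\mu(Z)=\lambda(W)<\delta/2$. Let $\hat F$ be the relation on $Z$ whose classes are the $T$-saturations of the $F$-classes. An $\hat F$-class is a union of $L$ distinct $T$-cycles, so it is $T$-invariant, finite, and has at least $L$ elements. It is contained in an $S$-class, hence in an $\mathcal R$-class.

**Step 4: the perturbation $\tau^k$.** Fix $k$. Put $T^k=T$ on $X\setminus Z$. For an $\hat F$-class $C$ we have $|C|\ge L\ge p_k$, so $|C|=qp_k+r$ with $q\ge1$ and $0\le r<p_k$. List $C$ in increasing order, cut the list into $q-1$ consecutive blocks of size $p_k$ and one of size $p_k+r$, and let $T^k$ permute each block cyclically. All block sizes lie in $I_k$. For instance, if $N=2$ and $K=2$, then $I_1=\{3,4,5\}$, $I_2=\{6,\dots,11\}$ and $L=6$. A class of $8$ points is cut into blocks of sizes $3$ and $5$ for $k=1$, and is a single block of size $8$ for $k=2$.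

The map $T^k$ is a Borel bijection with graph in $\mathcal R$, so $T^k\in[\mathcal R]$, and $d_u(T^k,T)\le\mu(Z)<\delta/2$. Hence $\tau^k=(T^k,T_2,\dots,T_n)$ is within $\delta$ of $\tau$. Moreover:

1. *Every $T^k$-cycle has length in $\{1,\dots,N\}\cup I_k$, and every point of $Z$ lies on a $T^k$-cycle with length in $I_k$.* The set $Z$ is invariant under $T$ and $T^k$, and off $Z$ the cycles are those of $T$.
2. *Every infinite $\tau^k$-orbit meets $Z$.* On a $\tau^k$-orbit disjoint from $Z$ the maps $T^k$ and $T$, and their inverses, coincide, so it is also a $\tau'$-orbit. If it is infinite, it lies in $Y$ and is an $S$-class, so it meets $W\subseteq Z$, a contradiction.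

**Step 5: the sets $A_k$.** These read the window from the stabilizer. For $\Lambda\in\mathrm{Sub}(\mathbb F_n)$ and $w\in\mathbb F_n$ put
$$\ell_\Lambda(w)=\min\{m\ge1:\ w^{-1}a_1^mw\in\Lambda\}\in\mathbb N\cup\{\infty\}.$$
If $\Lambda=\mathrm{Stab}_\sigma(x)$ with $\sigma=(S_1,\dots,S_n)$, then $w^{-1}a_1^mw\in\Lambda$ means $S_1^m(w^\sigma x)=w^\sigma x$, so $\ell_\Lambda(w)$ is the length of the $S_1$-cycle of $w^\sigma x$. Let
$$A_k=\{\Lambda:\ \exists w\ \ \ell_\Lambda(w)\in I_k,\ \text{ and }\ \forall j\ne k\ (1\le j\le K)\ \forall w\ \ \ell_\Lambda(w)\notin I_j\}.$$
These sets are Borel, since $w$ ranges over a countable group. They are pairwise disjoint: if $\Lambda\in A_k$, some $\ell_\Lambda(w)$ lies in $I_k$, which is forbidden for members of $A_j$, $j\ne k$.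

Let $x\in X_\infty(\tau^k)$ and $\Lambda=\mathrm{Stab}_{\tau^k}(x)$. By item 2 there is $w$ with $w^{\tau^k}x\in Z$, and by item 1 the cycle of this point has length in $I_k$, so $\ell_\Lambda(w)\in I_k$. By item 1 all values $\ell_\Lambda(w)$ lie in $\{1,\dots,N\}\cup I_k$, which is disjoint from every $I_j$, $j\ne k$. So $\Lambda\in A_k$. "Almost every" accounts for the discarded null sets. $\square$

## 7. Leaving a given measure class

**Proposition 8.** For every finite Borel measure $\nu_0$ on $\mathrm{Sub}(\mathbb F_n)$ the set $\{\tau\in[\mathcal R]^n\setminus H_n:\ \nu_\tau\ll\nu_0\}$ is meager in $[\mathcal R]^n$.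

*Proof.* **Step 1: localization.** We want a uniform lower bound for $f$. Scaling, assume $\nu_0(\mathrm{Sub}(\mathbb F_n))\le1$. By Lemma 4 and second countability, the open set $[\mathcal R]^n\setminus H_n$ is covered by countably many open sets $V\subseteq[\mathcal R]^n$ on each of which $f\ge c$ for some $c=c_V>0$. Fix such $V$ and $c$. For $m\ge1$ let
$$U_m=\{\tau\in V:\ \exists\,O\subseteq\mathrm{Sub}(\mathbb F_n)\text{ clopen with }\nu_0(O)<2^{-m}\text{ and }\nu_\tau(O)>c/2\}.$$

**Step 2: $U_m$ is open.** For fixed clopen $O$, the condition $\nu_\tau(O)>c/2$ is open by Lemma 2.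

**Step 3: $U_m$ is dense in $V$.** Let $\tau\in V$, let $\delta>0$ be so small that all tuples within $\delta$ of $\tau$ lie in $V$, and let $K>2^m$. Take $\tau^k$ and $A_k$ from Lemma 7. As the $A_k$ are disjoint and $\nu_0$ has mass at most $1$, some $k$ has $\nu_0(A_k)\le1/K<2^{-m}$. Since $\tau^k\in V$,
$$\nu_{\tau^k}(A_k)\ge f(\tau^k)\ge c>c/2.$$
The clopen sets form an algebra generating the Borel sets of $\mathrm{Sub}(\mathbb F_n)$. So there is a clopen $O$ with $(\nu_0+\nu_{\tau^k})(O\triangle A_k)$ as small as we like, in particular small enough that $\nu_0(O)<2^{-m}$ and $\nu_{\tau^k}(O)>c/2$. Hence $\tau^k\in U_m$, within $\delta$ of $\tau$, and $\delta$ can be taken arbitrarily small.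

**Step 4: conclusion.** Let $\tau\in\bigcap_mU_m$ with witnesses $O_m$, and let $Q=\limsup O_m=\bigcap_j\bigcup_{m\ge j}O_m$. Since $\sum_m\nu_0(O_m)<\infty$, we have $\nu_0(Q)=0$. Since $\nu_\tau$ is finite, $\nu_\tau(Q)=\lim_j\nu_\tau(\bigcup_{m\ge j}O_m)\ge c/2$. So $\nu_\tau\not\ll\nu_0$. Thus $\{\tau\in V:\nu_\tau\ll\nu_0\}$ misses $\bigcap_mU_m$, a countable intersection of dense open subsets of $V$, and is meager. Take the union over the countably many sets $V$. $\square$

**Proof of Theorem A.** (1) $H_n$ is closed by Lemma 3. Let $\mathcal O$ be the orbit of $\tau_0$. By Lemma 1 every $\tau\in\mathcal O$ satisfies $\nu_\tau\ll\nu_{\tau_0}$. So $\mathcal O\setminus H_n\subseteq\{\tau\notin H_n:\nu_\tau\ll\nu_{\tau_0}\}$, which is meager by Proposition 8 with $\nu_0=\nu_{\tau_0}$.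

(2) If $\mathcal R$ is not hyperfinite, Lemma 5 gives $n$ with $H_n\ne[\mathcal R]^n$. Then $\Omega=[\mathcal R]^n\setminus H_n$ is open and non-empty. If $\mathcal O$ were a comeager orbit, $\mathcal O\cap\Omega$ would be comeager in $\Omega$. But $\mathcal O\cap\Omega=\mathcal O\setminus H_n$ is meager by (1). Then $\Omega$ would be meager, against the Baire category theorem in the Polish space $[\mathcal R]^n$. So for this $n$ there is no comeager orbit, and $[\mathcal R]$ does not have ample generics. $\blacksquare$

The conjecture is the special case of type III ergodic $\mathcal R$. The proof of (1) uses conjugation only through Lemma 1.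

## 8. Any two sets of positive measure are exchangeable in type III

For Theorem B we need room to move. In this section and the next, $\mathcal R$ is ergodic and of type III.

*The measure has no atoms.* Suppose $\mu(\{x\})>0$. By ergodicity the class $[x]$ is conull. For $y\in[x]$ the bijection exchanging $x$ and $y$ has graph in $\mathcal R$, so $\mu(\{y\})>0$. Then counting measure on $[x]$ is a $\sigma$-finite invariant measure equivalent to $\mu$, a contradiction.

**Lemma 9.** If $A,B\subseteq X$ have positive measure, there is, modulo null sets, a Borel bijection $A\to B$ with graph in $\mathcal R$.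

*Proof.* Let $E=\mathcal R|_A$. It is ergodic for $\mu|_A$: an $E$-invariant set is the intersection of $A$ with its $\mathcal R$-saturation, which is null or conull. Let $\{\gamma_i\}_{i\ge0}$ be a countable group with orbit relation $\mathcal R$.

**Step 1: no finite $E$-invariant measure is equivalent to $\mu|_A$.** This transports the type III hypothesis to $A$. Suppose $m$ is such a measure. By Feldman–Moore on $A$ and a countable partition, $m$ is preserved by Borel bijections between Borel subsets of $A$ with graph in $E$. The saturation of $A$ is conull; discard its complement. Let $X_i$ be the set of $x$ for which $i$ is least with $\gamma_ix\in A$, and put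
$$\tilde m(Q)=\sum_im\big(\gamma_i(Q\cap X_i)\big).$$
This is $\sigma$-finite, since $\tilde m(X_i)\le m(A)<\infty$. It is equivalent to $\mu$: $\tilde m(Q)=0$ if and only if $\mu(\gamma_i(Q\cap X_i))=0$ for all $i$, if and only if $\mu(Q)=0$. It is $\mathcal R$-invariant: if $\theta$ is a Borel bijection with graph in $\mathcal R$, then for the piece $Q_{ij}=Q\cap X_i\cap\theta^{-1}X_j$ the map $\gamma_j\theta\gamma_i^{-1}$ is a bijection from $\gamma_iQ_{ij}$ to $\gamma_j\theta Q_{ij}$ inside $A$ with graph in $E$, so $\tilde m(Q_{ij})=\tilde m(\theta Q_{ij})$. Sum over $i,j$. This contradicts type III.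

**Step 2: a conull $E$-invariant Borel $A'\subseteq A$ such that $E|_{A'}$ has no invariant probability measure at all.** This removes invariant measures unrelated to $\mu$, in order to apply a Borel theorem in Step 3. If $E$ has no invariant probability measure, take $A'=A$. Otherwise the ergodic decomposition theorem (Farrell, Varadarajan; Kechris–Miller, *Topics in Orbit Equivalence*, Thm 3.3) gives an $E$-invariant Borel map $\pi$ from $A$ to the space of ergodic $E$-invariant probability measures such that $e$ is the unique $E$-invariant probability measure concentrated on $\pi^{-1}(e)$. By ergodicity of $\mu|_A$, $\pi$ is $\mu|_A$-almost everywhere equal to one $e$. By Lebesgue decomposition choose a Borel $N\subseteq\pi^{-1}(e)$ with $e(N)=0$ and $\mu|_{\pi^{-1}(e)\setminus N}\ll e$. Let $N'\subseteq\pi^{-1}(e)$ be its $E$-saturation, so $e(N')=0$ by invariance of $e$.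

Suppose $\mu(N')=0$. Then $\mu|_A\ll e$. The zero set of the density $d\mu|_A/de$ is $\mu$-null, and so is its $E$-saturation. Remove this saturation from $\pi^{-1}(e)$. What remains is $E$-invariant and $\mu|_A$-conull, and on it $e$ is equivalent to $\mu$. So the restriction of $e$ to it is a finite $E$-invariant measure equivalent to $\mu|_A$, contradicting Step 1. Hence $\mu(N')>0$, and by ergodicity $N'$ is conull in $A$. An invariant probability measure of $E|_{N'}$ would be one concentrated on $\pi^{-1}(e)$, hence equal to $e$, but $e(N')=0$. Take $A'=N'$.

**Step 3: $X$ injects into $A$ within $\mathcal R$.** By Nadkarni's theorem (Becker–Kechris, *The Descriptive Set Theory of Polish Group Actions*, Thm 4.3.1) there is a Borel injection $\varphi:A'\to A'$ with graph in $E$ such that $A_0=A'\setminus\varphi(A')$ meets every class of $E|_{A'}$. So $\mu(A_0)>0$. The sets $\varphi^i(A_0)$, $i\ge0$, are pairwise disjoint: a common point of $\varphi^i(A_0)$ and $\varphi^j(A_0)$ with $i<j$ gives, by injectivity, a point of $A_0\cap\varphi^{j-i}(A_0)\subseteq A_0\cap\varphi(A')=\emptyset$. The saturation of $A_0$ is conull by ergodicity, so for almost every $x$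 there is a least $i(x)$ with $\gamma_{i(x)}x\in A_0$. Put
$$j_A(x)=\varphi^{i(x)}\big(\gamma_{i(x)}x\big)\in A.$$
Its graph is in $\mathcal R$. It is injective: the value lies in $\varphi^{i(x)}(A_0)$, so it determines $i(x)$, and then $x$, since $\varphi^{i}$ and $\gamma_i$ are injective.

**Step 4: Schröder–Bernstein.** Likewise there is an injection $j_B$ of a conull set into $B$ with graph in $\mathcal R$. Discarding an $\mathcal R$-invariant null set, both are defined on all of $X$. Let $u=j_B|_A:A\to B$ and $v=j_A|_B:B\to A$. Put $C_0=A\setminus v(B)$, $C_{k+1}=vu(C_k)$, $C=\bigcup_kC_k$, and let $h=u$ on $C$ and $h=v^{-1}$ on $A\setminus C$, which is contained in $v(B)$. The map is injective: if $u(a)=v^{-1}(a')$ with $a\in C_k$, then $a'=vu(a)\in C_{k+1}\subseteq C$. It is onto: let $b\in B$. If $v(b)\notin C$, then $h(v(b))=b$. If $v(b)\in C$, then $v(b)\notin C_0$, so $v(b)=vu(a)$ with $a\in C$, and $b=u(a)=h(a)$. The map $h:A\to B$ is Borel, since injective Borel images of Borel sets are Borel, and its graph is in $\mathcal R$. $\square$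

## 9. Two generators, cutting, and the proof of Theorem B

**Lemma 10.** $\mathcal R$ is the orbit relation of two elements of $[\mathcal R]$. If moreover $\mathcal R$ is not hyperfinite and $\mu(B)>0$, then $\mathcal R|_B$ is not hyperfinite and is generated by two Borel bijections of $B$ (modulo null sets).

*Proof.* As $\mu$ has no atoms, $X=\bigsqcup_{i\in\mathbb Z}X_i$ with all $\mu(X_i)>0$. By Lemma 9 choose bijections $\psi_i:X_0\to X_i$ with graph in $\mathcal R$, $\psi_0=\mathrm{id}$. Let $\{\varphi_i:i\in\mathbb Z\}$ be a countable group of Borel bijections of $X_0$ with orbit relation $\mathcal R|_{X_0}$. On $X_i$ put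
$$T=\psi_{i+1}\psi_i^{-1},\qquad S=\psi_i\varphi_i\psi_i^{-1}.$$
Then $T$ maps $X_i$ onto $X_{i+1}$ and $S$ maps $X_i$ onto itself, and both are in $[\mathcal R]$. On $X_0$ we have $T^i=\psi_i$, hence $T^{-i}ST^i=\varphi_i$. So two $\mathcal R$-equivalent points of $X_0$ are in the same $\langle S,T\rangle$-orbit. Since every $T$-orbit meets $X_0$, the same holds for any two $\mathcal R$-equivalent points of $X$.

For $B$, let $\psi:X\to B$ be a bijection as in Lemma 9. Its graph is in $\mathcal R$, so $x\,\mathcal R\,y$ if and only if $\psi x\,\mathcal R\,\psi y$, and $\psi$ preserves null sets both ways. So $\psi$ is an isomorphism of $\mathcal R$ with $\mathcal R|_B$. Hence $\mathcal R|_B$ is not hyperfinite and is generated by $\psi S\psi^{-1}$ and $\psi T\psi^{-1}$. $\square$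

The next lemma says that near any tuple we can free a small set $B$ and do on it whatever we like.

**Lemma 11.** Let $\tau\in[\mathcal R]^n$ and $\delta>0$. There are a Borel set $B$ with $0<\mu(B)<1$ and Borel bijections $\hat T_1,\dots,\hat T_n$ of $X\setminus B$ with graph in $\mathcal R$ such that every tuple in $[\mathcal R]^n$ that preserves $B$ and equals $(\hat T_i)_i$ on $X\setminus B$ is within $\delta$ of $\tau$.

*Proof.* We may assume $\delta\le1$. By (4.1) there are $T_i'$ with finite orbits (after discarding a null set) and $d_u(T_i,T_i')<\delta/2$. Since $\mu$ has no atoms, there are sets $B$ of arbitrarily small positive measure. As $T_i'$ is non-singular, $\mu(T_i'^{-1}B)\to0$ when $\mu(B)\to0$. So there is $B$ with $\mu(B)>0$ and $\mu(B\cup T_i'^{-1}B)<\delta/2$ for all $i$. Let $\hat T_i$ be the first-return map of $T_i'$ to $X\setminus B$: $\hat T_i(x)=T_i'^m(x)$ with the least $m\ge1$ for which this point is not in $B$. Such $m$ exists because orbits are finite. The map $\hat T_i$ is a bijection, its inverse being the first-return map of $T_i'^{-1}$, and it agrees with $T_i'$ on $(X\setminus B)\setminus T_i'^{-1}B$. So a tuple as in the statement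 differs from $T_i'$, in coordinate $i$, at most on $B\cup T_i'^{-1}B$, and is within $\delta$ of $\tau$. $\square$

**Proof of Theorem B.** Let $\mathcal R$ be type III ergodic and not hyperfinite, and $n\ge2$.

**Step 1: $H_n$ is closed and nowhere dense.** It is closed by Lemma 3, so it suffices to find, near any $\tau$, a tuple outside $H_n$. Take $B$ and $\hat T_i$ from Lemma 11. Let $\tau'$ equal $(\hat T_i)_i$ on $X\setminus B$. On $B$ let the first two coordinates be the two generators of $\mathcal R|_B$ from Lemma 10, and the other coordinates the identity. Here $n\ge2$ is used. Then $\tau'$ is within $\delta$ of $\tau$ and $\mathcal R_{\tau'}|_B=\mathcal R|_B$ is not hyperfinite. A restriction of a hyperfinite relation is hyperfinite (restrict the finite relations), so $\tau'\notin H_n$.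

**Step 2: every orbit is meager.** For an orbit $\mathcal O$, the set $\mathcal O\setminus H_n$ is meager by Theorem A(1), and $\mathcal O\cap H_n$ is nowhere dense by Step 1.

**Step 3: a generic tuple has a dense orbit.** It suffices to show:
$$\text{for non-empty open }U,V\subseteq[\mathcal R]^n\text{ there is }h\in[\mathcal R]\text{ with }h^{-1}Uh\cap V\ne\emptyset.\tag{9.1}$$
Indeed, let $(V_j)$ be a countable base of non-empty open sets. The set of tuples whose orbit meets $V_j$ is $\bigcup_hhV_jh^{-1}$, which is open, and it is dense by (9.1). The tuples in the intersection over $j$, a comeager set, have dense orbits.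

To prove (9.1), take $\sigma\in U$ and $\tau\in V$. By Lemma 11 there are $B$ with $0<\mu(B)<1$ and a tuple $\sigma'$ of bijections of $X\setminus B$ such that every tuple in $[\mathcal R]^n$ preserving $B$ and extending $\sigma'$ lies in $U$. Likewise there are $C$ with $0<\mu(C)<1$ and a tuple $\tau'$ of bijections of $X\setminus C$ for $V$. We put $\sigma'$ and a copy of $\tau'$ side by side. By Lemma 9 there are bijections $\psi:X\setminus C\to B$ and $\theta:C\to X\setminus B$ with graph in $\mathcal R$. Let $h=\psi\sqcup\theta\in[\mathcal R]$, and let $\rho$ be $\sigma'$ on $X\setminus B$ and $\psi\tau'\psi^{-1}$ on $B$. Then $\rho$ preserves $B$ and extends $\sigma'$, so $\rho\in U$. On $X\setminus C$ we have $h^{-1}\rho h=\psi^{-1}(\psi\tau'\psi^{-1})\psi=\tau'$, and $h^{-1}\rho h$ preserves $C$ because $\rho$ preserves $X\setminus B=h(C)$. So $h^{-1}\rho h\in V$. $\blacksquare$
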